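# Differential operators on the point–hyperplane incidence variety: $\mathbb P(T_{\mathbb P^3})$ is not $D$-affine

## 1. The theorem: $H^1(X_n,\mathscr D)\ne 0$ for $n\ge 3$

Throughout, $K$ is an algebraically closed field of characteristic $p>0$. For $n\ge 2$ put $m=n+1$ and
$$X_n=\Big\{f=0\Big\}\subset \mathbb P^n\times\mathbb P^n,\qquad f=\sum_{i=1}^m x_iy_i .$$
This is the variety of pairs (point, hyperplane through it), which is $\mathbb P(T_{\mathbb P^n})$ in Grothendieck's convention (checked in Section 3). For $n=1$ we have $\mathbb P(T_{\mathbb P^1})\simeq\mathbb P^1$.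

**Theorem A.** For every $n\ge 3$ and every $p>0$, $H^1(X_n,\mathscr D_{X_n})\neq 0$. Hence $\mathbb P(T_{\mathbb P^n})$ is not $D$-affine. In particular $\mathbb P(T_{\mathbb P^3})$ is not $D$-affine for any $p>0$.

**Theorem B.** Let $p>0$ be arbitrary.

1. $\mathbb P(T_{\mathbb P^n})$ is $D$-quasi-affine for all $n\ge 1$. It is $D$-affine if and only if $n\le 2$.
2. A smooth quadric $Q$ of even dimension $\ge 4$ has $H^1(Q,\mathscr D_Q)\ne 0$, so it is not $D$-affine. In particular $\mathrm{Gr}(2,4)$ is not $D$-affine also for $p=2$.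
3. The variety of flags $V_{d_1}\subset\dots\subset V_{d_r}\subset K^N$ with $N\ge 4$, $d_1=1$, $d_r=N-1$ is not $D$-affine. In particular $\mathrm{SL}_N/B$ is not $D$-affine for $N\ge 4$.
4. For every $p>0$, the $D$-affine varieties $\mathrm{SL}_4/P$ are exactly the point, $\mathbb P^3$ and $(\mathbb P^3)^*$.

The case of $\mathbb P(T_{\mathbb P^3})$ answers a question posed as open in Feliks Rączka, "$D$-affinity of Quadrics Revisited", arXiv:2601.13340 (2026). We quote two results of Haastert: $\mathbb P^n$ is $D$-affine for every $p>0$, and so is $\mathbb P(T_{\mathbb P^2})\simeq \mathrm{SL}_3/B$. They are used only in Theorem B, for the positive statements.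

Informally, a variety is $D$-affine if its $D$-modules behave like modules over a ring: no higher cohomology, and enough global sections. The sheaf $\mathscr D_X$ is itself a $D$-module, so one nonzero class in $H^1(X,\mathscr D_X)$ destroys $D$-affinity. Theorem A produces such a class. Part 1 of Theorem B adds that only the cohomological half fails on $X_n$; there are always enough global sections.

## 2. Differential operators, $D$-modules, $D$-affinity

**Definition (differential operators).** Let $A$ be a finitely generated commutative $K$-algebra and let $I\subset A\otimes_KA$ be the kernel of multiplication. The ring $A\otimes_KA$ acts on $\operatorname{End}_K(A)$ by $((a\otimes b)\varphi)(x)=a\varphi(bx)$. A $K$-linear map $\varphi:A\to A$ is a differential operator of order $\le k$ if $I^{k+1}\varphi=0$. On a smooth variety $X$ these glue to the sheaf $\mathscr D_X$.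

For example, on $\mathbb A^1$ the operator $\partial^{[k]}:x^l\mapsto\binom lk x^{l-k}$ is a differential operator of order $\le k$. If $k<q=p^r$, then $\partial^{[k]}$ is linear over $K[x^q]$. Indeed, comparing coefficients of $t^k$ in $(1+t)^{l+q}=(1+t)^l(1+t^q)$ gives $\binom{l+q}k\equiv\binom lk$ mod $p$ for $k<q$. This linearity over $q$-th powers is the general phenomenon that Section 4 exploits.

**Definition ($D$-module, $D$-affine).** A $D$-module is a left $\mathscr D_X$-module that is quasi-coherent as a left $\mathscr O_X$-module. A smooth projective variety $X$ is $D$-quasi-affine if every $D$-module is generated, as a $\mathscr D_X$-module, by its global sections. It is $D$-affine if it is $D$-quasi-affine and $H^i(X,M)=0$ for all $i>0$ and all $D$-modules $M$.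

A point is $D$-affine: there $\mathscr D=K$. A curve of genus $\ge 1$ is not: $\mathscr O_X$ is a $D$-module and $H^1(X,\mathscr O_X)\neq0$. On flag varieties $\mathscr O_X$ has no higher cohomology, so it gives no obstruction. The next natural $D$-module to test is $\mathscr D_X$.

**Frobenius conventions.** $F$ is the absolute Frobenius of a scheme. It is the identity on the underlying space, and $F^r_*M$ is the sheaf $M$ on which a function $g$ acts as multiplication by $g^{q}$, $q=p^r$. On our varieties $F$ is finite, and on a smooth variety it is also flat, so $F^r_*$ of a vector bundle is a vector bundle. The functor $F_*$ is exact. For a line bundle $N$, we have $F^{r*}N=N^{q}$, and the projection formula reads $F^r_*M\otimes N\simeq F^r_*(M\otimes N^{q})$.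

**Duality for Frobenius.** For $X$ smooth and $M$ locally free, duality for the finite flat morphism $F^r$ gives
$$(F^r_*M)^\vee\simeq F^r_*(M^\vee\otimes\omega_X^{1-q}).\tag{1}$$
To see this, factor $F^r$ as the relative Frobenius $X\to X^{(q)}$ followed by an isomorphism of schemes $X^{(q)}\to X$ that carries $\omega_X$ to $\omega_{X^{(q)}}$. The relative Frobenius is a finite $K$-morphism of smooth varieties of the same dimension. So $F^{r!}\omega_X=\omega_X$, whence $F^{r!}\mathscr O_X=F^{r!}\omega_X\otimes F^{r*}\omega_X^{-1}=\omega_X^{1-q}$.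

## 3. The incidence variety in coordinates

Write $Y=\mathbb P^n\times\mathbb P^n$ with $n\geq 2$, let $S=K[x_1,\dots,x_m,y_1,\dots,y_m]$ with $\deg x_i=(1,0)$, $\deg y_i=(0,1)$, and let $R=S/(f)$, $X=X_n$.

*Why this is $\mathbb P(T_{\mathbb P^n})$.* A point of $\mathbb P(T_{\mathbb P^n})$ over $x$ is a rank-one quotient of the fibre of $T_{\mathbb P^n}$ at $x$. By the Euler sequence $0\to\mathscr O\to\mathscr O(1)^{m}\to T_{\mathbb P^n}\to0$, such a quotient is a nonzero linear form on $K^m$, up to scalar, that kills $x$. That is a hyperplane containing $x$. The first projection makes $X$ a $\mathbb P^{n-1}$-bundle over $\mathbb P^n$, so $X$ is smooth of dimension $2n-1$. Adjunction gives $\omega_X=\mathscr O_X(-n,-n)$.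

*Sections of line bundles.* By Künneth, $H^t(Y,\mathscr O(c,d))$ can be nonzero only for $t\in\{0,n,2n\}$. As $n\ge2$, $H^1(Y,\mathscr O(c,d))=0$ for all $c,d$. From
$$0\to\mathscr O_Y(c-1,d-1)\xrightarrow{\ f\ }\mathscr O_Y(c,d)\to\mathscr O_X(c,d)\to0\tag{2}$$
we get, for all $(c,d)\in\mathbb Z^2$,
$$H^0(X,\mathscr O_X(c,d))=S_{(c,d)}/fS_{(c-1,d-1)}=R_{(c,d)}.\tag{3}$$

## 4. $H^1(\mathscr D_X)$ as a limit of Ext groups under Frobenius

Let $X$ be any smooth projective variety. Put $\mathscr D_r=\mathcal End_{\mathscr O_X^{p^r}}(\mathscr O_X)=\mathcal End_{\mathscr O_X}(F^r_*\mathscr O_X)$.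

**Step 1: $\mathscr D_X=\bigcup_r\mathscr D_r$.** This step replaces differential operators by linear algebra over $q$-th powers. Work on an affine open set with ring $A$, and let $q=p^r$. A $K$-linear map $\varphi$ is $A^q$-linear if and only if it is killed by all elements
$$a^q\otimes 1-1\otimes a^q=(a\otimes1-1\otimes a)^q\in I^q .$$
Hence an operator of order $\le q-1$ is $A^q$-linear. Conversely, let $a_1,\dots,a_\ell$ generate $A$ as an algebra. The elements $\delta_l=a_l\otimes1-1\otimes a_l$ generate the ideal $I$, because $ab\otimes1-1\otimes ab=(a\otimes1)(b\otimes1-1\otimes b)+(1\otimes b)(a\otimes1-1\otimes a)$. A product of $\ell(q-1)+1$ of the $\delta_l$ contains some $\delta_l^q$ as a factor. So if $\varphi$ is $A^q$-linear, then $I^{\ell(q-1)+1}\varphi=0$, and $\varphi$ is a differential operator. (An $A^q$-linear map is $K$-linear since $K=K^q\subset A^q$.)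

**Step 2: pass to cohomology.** This step turns $H^1(\mathscr D_X)$ into extension classes. Cohomology commutes with filtered colimits on noetherian spaces, and $F^r_*\mathscr O_X$ is locally free. Hence
$$H^1(X,\mathscr D_X)=\varinjlim_r H^1(X,\mathscr D_r)=\varinjlim_r\operatorname{Ext}^1_{\mathscr O_X}(F^r_*\mathscr O_X,F^r_*\mathscr O_X).\tag{4}$$

**Step 3: the transition maps are $[E]\mapsto[F_*E]$.** This step lets us follow a class through the limit. Let $A,B$ be locally free and $0\to B\to E\to A\to0$ exact. Its class in $H^1(\mathcal Hom(A,B))$ is the image of $\mathrm{id}_A$ under the connecting map of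
$$0\to\mathcal Hom(A,B)\to\mathcal Hom(A,E)\to\mathcal Hom(A,A)\to0 .$$
The inclusions $\mathcal Hom(A,-)\subset\mathcal Hom(F_*A,F_*-)$ (an $\mathscr O$-linear map is $\mathscr O^p$-linear) map this sequence to the corresponding one for $0\to F_*B\to F_*E\to F_*A\to0$, and send $\mathrm{id}_A$ to $\mathrm{id}_{F_*A}$. So the induced map $\operatorname{Ext}^1(A,B)\to\operatorname{Ext}^1(F_*A,F_*B)$ is $[E]\mapsto[F_*E]$. For $A=B=F^r_*\mathscr O_X$ the inclusion in question is $\mathscr D_r\subset\mathscr D_{r+1}$.

**Example: $\mathbb P^n$ by hand.** Let $z^\beta$ run over monomials in $x_0,\dots,x_n$ with all exponents in $[0,q-1]$. They form a basis of $K[x_0,\dots,x_n]$ over its subring of $q$-th powers. If $\deg z^\beta=jq$, then $v\mapsto z^\beta v^q$ is an $\mathscr O$-linear map $\mathscr O(-j)\to F^r_*\mathscr O$. Over the chart $x_l\ne0$, a function is $s/x_l^{qN}$ with $\deg s=qN$. In $s=\sum_\beta s_\beta^qz^\beta$ only those $\beta$ with $q\mid\deg z^\beta$ occur. Hence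
$$F^r_*\mathscr O_{\mathbb P^n}=\bigoplus_{j=0}^n\mathscr O(-j)^{c_j},$$
where $c_j$ counts the $z^\beta$ of degree $jq$; we have $j\le n$ because $jq\le(n+1)(q-1)$. For $\mathbb P^1$ this is $\mathscr O\oplus\mathscr O(-1)^{q-1}$. The bundle $\mathscr D_r$, with its $\mathscr O$-module structure as $\mathcal End(F^r_*\mathscr O)$, is a sum of line bundles $\mathscr O(d)$ with $|d|\le n$. These have no higher cohomology, so $H^i(\mathbb P^n,\mathscr D)=0$ for all $i>0$.

## 5. Line bundles alone cannot produce a class when $n\ge3$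

The example suggests a first approach to Theorem A: find two line bundles $M,M'$ that are direct summands of $F^r_*\mathscr O_X$ and satisfy $\operatorname{Ext}^1(M,M')=H^1(X,M^{-1}\otimes M')\neq0$. This gives a nonzero class in $H^1(X,\mathscr D_r)$, and one would then check that it survives in (4).

On $X=X_n$ with $n\ge3$ this fails at once. The sequence (2) gives the exact piece
$$H^1(Y,\mathscr O(c,d))\to H^1(X,\mathscr O_X(c,d))\to H^2(Y,\mathscr O(c-1,d-1)).$$
For $n\ge3$ both outer terms vanish, since the cohomology of line bundles on $Y$ lives in degrees $0,n,2n$. So $H^1(X,\mathscr O_X(c,d))=0$ for all $c,d$: no line bundle on $X$ of this form has a nontrivial extension by another.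

However, if $L,L'$ are summands of $F^s_*\mathscr O_X$, then $F^k_*L,F^k_*L'$ are summands of $F^{s+k}_*\mathscr O_X$, and an $\mathscr O_X$-linear extension of $F^k_*L$ by $F^k_*L'$ need not be $F^k_*$ of an extension of $L$ by $L'$. It only has to be linear over $Q$-th powers, $Q=p^k$. Such extensions come from $Y$: the ideal sequence of the doubled hypersurface $\{f^2=0\}$ is an extension of line bundles on $X$ that is *not* $\mathscr O_X$-linear, because multiplication by $f$ is not zero on it. After one Frobenius push-forward $f$ acts as $f^p=0$, and the sequence becomes $\mathscr O_X$-linear.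

Two things are needed: enough line bundle summands in $F^s_*\mathscr O_X$ (Section 6), and a proof that the extension from $\{f^2=0\}$ stays nonsplit after *every* Frobenius push-forward (Section 7). The word "every" matters because of the limit in (4).

## 6. Line bundle summands of $F^s_*\mathscr O_{X_n}$

**Lemma 1.** Let $n\ge2$, $q=p^s\ge n$ and $0\le a,b\le n-1$. Then $\mathscr O_X(-a,-b)$ is a direct summand of $F^s_*\mathscr O_X$.

We need maps $\iota:\mathscr O_X(-a,-b)\to F^s_*\mathscr O_X$ and $\pi$ back with $\pi\iota=1$. The map $\iota$ is $v\mapsto hv^q$ for a form $h$ of bidegree $(aq,bq)$. The map $\pi$ extracts a coefficient over $q$-th powers, corrected by $f^{q-1}$ so that it descends from $S$ to $R$.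

**Step 1: choose $h$.** The purpose is to have a monomial of the right bidegree that avoids $x_m,y_m$. Since $q\ge n$, we have $aq,bq\le(n-1)q\le n(q-1)$. So there is a monomial $h$ in $x_1,\dots,x_n,y_1,\dots,y_n$ of bidegree $(aq,bq)$ with all exponents $\le q-1$. Put $\mu=h\,(x_my_m)^{q-1}$; all its exponents are $\le q-1$, and $\deg\mu=(aq+q-1,\,bq+q-1)$.

For instance, if $n=3$ and $q=4$, then $h=x_1^3x_2\,y_1^3y_2$ serves for $(a,b)=(1,1)$, and $h=x_1^3x_2^3x_3^2\,y_1^3y_2^3y_3^2$ for $(2,2)$.

**Step 2: build $\theta:R\to R$.** This is $\pi$ before localization. As $K$ is perfect, every $s\in S$ is uniquely $s=\sum_\beta s_\beta^q z^\beta$, where $z^\beta$ runs over monomials in the $x_i,y_i$ with exponents in $[0,q-1]$. Let $\tau(s)$ be the component $s_\beta$ for $z^\beta=\mu$. Then $\tau$ is additive, $\tau(g^qs)=g\tau(s)$, and $\tau$ sends bidegree $\delta$ to bidegree $(\delta-\deg\mu)/q$ (to $0$ if this is not integral). Put $\theta(s)=\tau(f^{q-1}s)$. Then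
$$\theta(g^qs)=g\,\theta(s),\qquad \theta(fs)=\tau(f^qs)=f\,\tau(s).$$
By the second formula $\theta(fS)\subset fS$, so $\theta$ induces an additive map $\theta:R\to R$. It sends bidegree $\delta$ to $(\delta+(q-1,q-1)-\deg\mu)/q=(\delta-(aq,bq))/q$.

**Step 3: $\theta(h)=1$.** This will give $\pi\iota=1$. The element $\theta(h)$ has bidegree $(0,0)$, so it is a constant, and its $q$-th power is the coefficient of $\mu$ in $f^{q-1}h$: the monomial $\mu$ can occur only in the term $s_\beta^qz^\beta$ with $z^\beta=\mu$. Dividing by $h$, this is the coefficient of $(x_my_m)^{q-1}$ in $f^{q-1}$, which is $1$.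

**Step 4: sheafify.** The purpose is to turn $\theta$ into a map of sheaves. On $\{g\ne0\}\subset X$ with $g=x_iy_j$, sections of $\mathscr O_X(c,d)$ are $(R_g)_{(c,d)}$, and every function can be written $s/g^{qN}$ with $s\in R_{(qN,qN)}$. Define $\pi(s/g^{qN})=\theta(s)/g^N$, which has bidegree $(N-a,N-b)-(N,N)=(-a,-b)$.

- It is well defined: if $g^{q(N'+M)}s=g^{q(N+M)}s'$ in $R$, then applying $\theta$ gives $g^{N'+M}\theta(s)=g^{N+M}\theta(s')$. The same formula, applied to products of the elements $g$, shows that the local maps agree on overlaps.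
- It is $\mathscr O_X$-linear: for a function $w=t/g^M$, $\pi(w^q\cdot s/g^{qN})=\theta(t^qs)/g^{M+N}=w\,\pi(s/g^{qN})$.

So we have $\mathscr O_X$-linear maps $\pi:F^s_*\mathscr O_X\to\mathscr O_X(-a,-b)$ and $\iota:\mathscr O_X(-a,-b)\to F^s_*\mathscr O_X$, $\iota(v)=hv^q$. Extending $\theta$ to localizations by the same rule, $\pi\iota(v)=\theta(hv^q)=v\,\theta(h)=v$. $\square$

**Remark (the range is sharp).** If $\mathscr O_X(-a,-b)$ is a summand of some $F^s_*\mathscr O_X$, then $0\le a,b\le n-1$. An injection into $F^s_*\mathscr O_X$ is a nonzero section of $F^s_*\mathscr O_X(aq,bq)$, which forces $a,b\ge0$ by (3). A nonzero map $F^s_*\mathscr O_X\to\mathscr O_X(-a,-b)$ is, by (1), a nonzero section of $\mathscr O_X(n(q-1)-aq,\ n(q-1)-bq)$. For $a\ge n$ the first entry is $\le -n<0$, so there is none; likewise for $b$.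

## 7. The doubled hypersurface after Frobenius

### How to detect that a sequence does not split

Suppose the sequence of $\{f^2=0\}$, pushed forward by $F^k$, has a retraction $\rho$ onto the sub. Then $\rho$ undoes multiplication by $f$ and is linear over $Q$-th powers. If $fu=\sum_j g_j^Qv_j$ with all $v_j$ in degrees where $\rho$ is defined, it follows that $u=\sum_jg_j^Q\rho(v_j)$ modulo $f$. So we want $u$ with $fu\in(g_1^Q,g_2^Q,\dots)$ but $u\notin(g_1^Q,g_2^Q,\dots)+(f)$.

Each term $x_jy_j$ of $f$ must complete some $Q$-th power in $u$. So from each pair $(x_j,y_j)$ pick *one* variable and give it exponent $Q-1$ in $u$. If we pick $i$ of the $x$'s and $i'=m-i$ of the $y$'s, then $\deg u=(Qi-i,\,Qi'-i')$. Modulo $Q$ this is $(-i,-i')$ for every $Q$, so the same line bundle $\mathscr O_X(-i,-i')$ serves for all $k$.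

**Smallest case.** Take $n=3$, $p=Q=2$, $i=i'=2$, $u=x_1x_2y_3y_4$. Then
$$fu=x_1^2\,(x_2y_1y_3y_4)+x_2^2\,(x_1y_2y_3y_4)+y_3^2\,(x_1x_2x_3y_4)+y_4^2\,(x_1x_2x_4y_3),$$
while $u$ is squarefree and contains no product $x_jy_j$.

### The extensions $e_k$

Let $n\ge3$, choose an integer $i$ with $2\le i\le n-1$ (for $n=3$: $i=2$), and put $i'=m-i$, so $2\le i'\le n-1$ as well. Set
$$L'=\mathscr O_X(-i,-i'),\qquad L=\mathscr O_X(1-i,\,1-i').$$
Let $2X\subset Y$ be defined by $f^2$. On $Y$ we have the exact sequence
$$0\to L'\xrightarrow{\ f\ }\mathscr O_{2X}(1-i,1-i')\to L\to0.\tag{5}$$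
For $k\ge1$ and $Q=p^k\geq 2$, the sheaf $F^k_{Y*}\mathscr O_{2X}(1-i,1-i')$ is killed by the ideal of $X$: a local equation of $X$ acts as its $Q$-th power, which is zero on $2X$. Hence $F^k_{Y*}$ applied to (5) is an extension of $\mathscr O_X$-modules
$$e_k:\quad 0\to F^k_*L'\to F^k_{Y*}\mathscr O_{2X}(1-i,1-i')\to F^k_*L\to0,\qquad F_*e_k=e_{k+1}.\tag{6}$$
The sequence (5) itself, which would be "$e_0$", is not one of $\mathscr O_X$-modules. This is why Section 5 did not see it.

**Lemma 2.** $e_k\ne0$ in $\operatorname{Ext}^1_{\mathscr O_X}(F^k_*L,F^k_*L')$ for every $k\ge1$.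

**Step 1: from a retraction to graded maps.** The purpose is to reduce to polynomials. Suppose there is an $\mathscr O_X$-linear retraction $\rho:F^k_{Y*}\mathscr O_{2X}(1-i,1-i')\to F^k_*L'$. Twist by $\mathscr O(c,d)$, use the projection formula, and take global sections. For all $(c,d)\in\mathbb Z^2$ we get additive maps
$$\rho:H^0\big(2X,\mathscr O(Qc+1-i,\,Qd+1-i')\big)\to H^0\big(X,\mathscr O(Qc-i,\,Qd-i')\big).$$
They satisfy $\rho(f\bar s)=\bar s$ because $\rho$ is a retraction. For bihomogeneous $g\in S$, multiplication by $g$ from $\mathscr O(c,d)$ to a larger twist becomes multiplication by $g^Q$ under the projection formula, and it commutes with $\rho\otimes\mathrm{id}$; so $\rho(g^Qs)=g^Q\rho(s)$.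

**Step 2: the test monomial.** Here we write $fu$ with coefficients to which $\rho$ applies. Let
$$u=x_1^{Q-1}\cdots x_i^{Q-1}\,y_{i+1}^{Q-1}\cdots y_m^{Q-1},\qquad\deg u=(Qi-i,\;Qi'-i').$$
Put $v_j=y_ju/x_j^{Q-1}$ for $j\le i$ and $v_j=x_ju/y_j^{Q-1}$ for $j>i$. In both cases the corresponding product is $x_jy_ju$, so
$$fu=\sum_{j\le i}x_j^Qv_j+\sum_{j>i}y_j^Qv_j.\tag{7}$$
The degrees are
$$\deg v_j=\big((i-1)(Q-1),\;i'(Q-1)+1\big)=\big(Q(i-1)+1-i,\;Qi'+1-i'\big)\quad(j\le i),$$
$$\deg v_j=\big(i(Q-1)+1,\;(i'-1)(Q-1)\big)=\big(Qi+1-i,\;Q(i'-1)+1-i'\big)\quad(j>i).$$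
These are the degrees where $\rho$ is defined, with $(c,d)=(i-1,i')$ and $(i,i'-1)$ respectively. Also $\deg(fu)=(Qi+1-i,\,Qi'+1-i')$, which corresponds to $(c,d)=(i,i')$.

**Step 3: contradiction.** Apply $\rho$ to (7), read on $2X$:
$$\bar u=\rho(f\bar u)=\sum_{j\le i}x_j^Q\rho(v_j)+\sum_{j>i}y_j^Q\rho(v_j)\quad\text{in }R.$$
By (3) each $\rho(v_j)$ lifts to $S$. So in $S$
$$u\in(x_1^Q,\dots,x_i^Q,\,y_{i+1}^Q,\dots,y_m^Q)+fS.$$
Look at the coefficient of the monomial $u$. It is $0$ in every element of the monomial ideal, since $u$ is divisible by none of the generators. In $fs$ it is the sum, over those $j$ with $x_jy_j\mid u$, of the coefficient of $u/(x_jy_j)$ in $s$. No $x_jy_j$ divides $u$, so it is $0$. But the coefficient of $u$ in $u$ is $1$, a contradiction. $\square$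

## 8. Proof of Theorem A

For $\varepsilon\in\operatorname{Ext}^1(A,B)$ and maps $\alpha:A'\to A$, $\beta:B\to B'$, write $\beta\circ\varepsilon\circ\alpha\in\operatorname{Ext}^1(A',B')$ for the pull-back along $\alpha$ and push-out along $\beta$. Since $F_*$ is exact, it respects these operations.

**Step 1: transport $e_k$ into $\operatorname{End}$-type Ext groups.** The purpose is to land in the system (4). Let $n\ge3$, choose $s$ with $p^s\ge n$, and put $G=F^s_*\mathscr O_X$. Since $2\le i,i'\le n-1$, Lemma 1 applies to both $L$ and $L'$. We get maps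
$$L\xrightarrow{\iota}G\xrightarrow{\pi}L,\qquad L'\xrightarrow{\iota'}G\xrightarrow{\pi'}L',\qquad \pi\iota=1,\ \pi'\iota'=1.$$
For $k\ge1$ set
$$\varepsilon_k=F^k_*(\iota')\circ e_k\circ F^k_*(\pi)\in\operatorname{Ext}^1(F^k_*G,F^k_*G)=\operatorname{Ext}^1(F^{s+k}_*\mathscr O_X,F^{s+k}_*\mathscr O_X)=H^1(X,\mathscr D_{s+k}).$$

**Step 2: the $\varepsilon_k$ are compatible.** This makes them one element of the limit. By Step 3 of Section 4 the transition map is $F_*$, and $F_*e_k=e_{k+1}$ by (6). So $\varepsilon_k\mapsto\varepsilon_{k+1}$.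

**Step 3: none of them is zero.** We recover $e_k$ from $\varepsilon_k$:
$$F^k_*(\pi')\circ\varepsilon_k\circ F^k_*(\iota)=F^k_*(\pi'\iota')\circ e_k\circ F^k_*(\pi\iota)=e_k\ne0$$
by Lemma 2. So $\varepsilon_k\ne0$ for all $k\ge1$.

An element of a sequential colimit whose images at all later stages are nonzero is nonzero. Hence $(\varepsilon_k)_k$ defines a nonzero element of $H^1(X,\mathscr D_X)$ by (4). As $\mathscr D_X$ is a $D$-module, $X$ is not $D$-affine. $\blacksquare$

**Remark (where $n\ge3$ enters).** Lemma 2 and its proof work for $n=2$ and $1\le i\le n$. But then $i+i'=3$, so one of $i,i'$ exceeds $n-1=1$, and by the sharpness remark in Section 6 the bundle $L'=\mathscr O_X(-i,-i')$ is a summand of no $F^s_*\mathscr O_X$. Step 1 is therefore impossible for $n=2$, in accordance with Haastert's theorem on $\mathrm{SL}_3/B$.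

## 9. Global generation: $\mathbb P(T_{\mathbb P^n})$ is $D$-quasi-affine

For $n=1$, $\mathbb P(T_{\mathbb P^1})\simeq\mathbb P^1$ is $D$-affine by Haastert. Let $n\ge2$, $X=X_n$.

**Step 1: reduce to the modules $\mathscr D_X\otimes\mathscr O_X(-c,-c)$.** The purpose is to test only one family of $D$-modules. A $D$-module $M$ is the union of its coherent $\mathscr O_X$-submodules, and $\mathscr O_X(1,1)$ is ample. So there is an $\mathscr O_X$-linear surjection $\bigoplus_\alpha\mathscr O_X(-c_\alpha,-c_\alpha)\to M$ with $c_\alpha\ge0$. It induces a surjection of $D$-modules $\bigoplus_\alpha\mathscr D_X\otimes_{\mathscr O_X}\mathscr O_X(-c_\alpha,-c_\alpha)\to M$ (the tensor product uses the right $\mathscr O_X$-structure of $\mathscr D_X$). Direct sums and quotients of $D$-modules generated by global sections are again so. It suffices to treat $\mathscr D_X\otimes N_0=\bigcup_r\mathscr D_r\otimes N_0$ with $N_0=\mathscr O_X(-c,-c)$, $c\ge0$.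

**Step 2: reduce to a Frobenius push-forward of a line bundle.** With $q=p^r$, the map sending $P\otimes\nu$ to $\lambda\mapsto P(\lambda(\nu))$ is an isomorphism, as one sees after trivializing $N_0$ locally:
$$\mathscr D_r\otimes_{\mathscr O}N_0\simeq\mathcal Hom_{\mathscr O^q}(N_0^\vee,\mathscr O)=\mathscr O\otimes_{\mathscr O^q}\mathcal Hom_{\mathscr O^q}(N_0^\vee,\mathscr O^q).$$
The last equality holds because $N_0^\vee$ is locally free of finite rank over $\mathscr O^q$. As a left $\mathscr O$-module this is $F^{r*}$ of $(F^r_*N_0^\vee)^\vee$. If the latter is globally generated for all large $r$, then so is each $\mathscr D_r\otimes N_0$ for large $r$, and hence so is the union. By (1) and $\omega_X=\mathscr O_X(-n,-n)$,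
$$(F^r_*N_0^\vee)^\vee\simeq F^r_*(N_0\otimes\omega_X^{1-q})=F^r_*\mathscr O_X(N,N),\qquad N=n(q-1)-c.$$

**Claim.** If $q-1\ge2c$, then $F^r_*\mathscr O_X(N,N)$ is globally generated.

**Step 3: reduce the claim to one point.** The fibre of $F^r_*\mathscr O_X(N,N)$ at a closed point $x$ is $\mathscr O_X(N,N)\otimes\mathscr O_X/\mathfrak m_x^{[q]}$, where $\mathfrak m_x^{[q]}$ is generated by the $q$-th powers of elements of $\mathfrak m_x$. By Nakayama the claim says that $H^0(X,\mathscr O_X(N,N))\to\mathscr O_X(N,N)\otimes\mathscr O_X/\mathfrak m_x^{[q]}$ is surjective for every $x$. The group $\mathrm{GL}_m$ acts on $Y$ by $A\cdot(x,y)=(Ax,(A^{T})^{-1}y)$. It preserves $f$, acts transitively on $X$, and the action lifts to $\mathscr O(N,N)$. So the single point $x=([1:0:\dots:0],[0:\dots:0:1])$ suffices.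

**Step 4: coordinates at that point.** Here the statement becomes one about monomials. Set $x_1=1$, $y_m=1$ and write $\xi_2,\dots,\xi_m$, $\eta_1,\dots,\eta_n$ for the remaining coordinates. The equation of $X$ is
$$\eta_1+\sum_{i=2}^n\xi_i\eta_i+\xi_m=0.\tag{8}$$
Eliminating $\xi_m$, the chart is an affine space with coordinates $\xi_2,\dots,\xi_n,\eta_1,\dots,\eta_n$ centred at $x$. So $\mathscr O_X/\mathfrak m_x^{[q]}$ has as basis the monomials $\xi^\alpha\eta^\beta$ in these $2n-1$ variables with exponents $\le q-1$. Since $N\geq 0$, by (3) the image of $H^0(X,\mathscr O_X(N,N))$ is spanned by all monomials in $\xi_2,\dots,\xi_m,\eta_1,\dots,\eta_n$ of $\xi$-degree $\le N$ and $\eta$-degree $\le N$.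

**Step 5: every basis monomial is in the image.** This proves the claim. Always $|\alpha|\le(n-1)(q-1)\le N$, since $c\le q-1$. If also $|\beta|\le N$, the monomial itself is in the spanning set. The direct argument stops exactly when $|\beta|>N=n(q-1)-c$; in that case we use (8) to trade $\eta$-degree for $\xi$-degree. Since $\beta_2+\dots+\beta_n\le(n-1)(q-1)$, we have $\beta_1>q-1-c\ge c$. Substitute
$$\eta_1^{\beta_1}=\eta_1^{c}\Big(-\xi_m-\sum_{i=2}^n\xi_i\eta_i\Big)^{\beta_1-c}$$
and expand. Each term is a scalar times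
$$\xi^\alpha\,\xi_m^{j}\,\eta_1^c\prod_{i=2}^n(\xi_i\eta_i)^{k_i}\eta_i^{\beta_i},\qquad j+\sum_{i=2}^n k_i=\beta_1-c.$$
It is zero modulo $\mathfrak m_x^{[q]}$ unless $\beta_i+k_i\le q-1$ for all $i\ge2$. For the remaining terms:

- the $\xi$-degree is $|\alpha|+j+\sum k_i=|\alpha|+\beta_1-c\le(n-1)(q-1)+(q-1)-c=N$;
- the $\eta$-degree is $c+\sum_{i\ge2}(\beta_i+k_i)\le c+(n-1)(q-1)\le N$, where the last inequality is $q-1\ge2c$.

So $\xi^\alpha\eta^\beta$ is in the image. $\square$

To see the trade at work, take $n=2$, $q=3$, $c=1$, so $N=3$. The monomial $\eta_1^2\eta_2^2$ has $\eta$-degree $4$, but $\eta_1^2\eta_2^2=\eta_1(-\xi_3-\xi_2\eta_2)\eta_2^2=-\xi_3\eta_1\eta_2^2$ because $\eta_2^3=0$ in the quotient, and this has $\eta$-degree $3$.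

**Proof of Theorem B.1.** We have shown that $\mathbb P(T_{\mathbb P^n})$ is $D$-quasi-affine for all $n\ge1$. For $n\ge3$ it is not $D$-affine by Theorem A. For $n=1$ ($\mathbb P^1$) and $n=2$ ($\mathrm{SL}_3/B$) it is $D$-affine by Haastert. $\blacksquare$

## 10. Quadrics of even dimension at least $4$

Over $K$, in any characteristic, a smooth quadric of dimension $2m-2$ is isomorphic to $Q=\{f=0\}\subset\mathbb P^{2m-1}$, $f=\sum_{i=1}^mx_iy_i$. In this section $m\geq 3$ is arbitrary (dimension $\ge4$), and $S=K[x_1,\dots,x_m,y_1,\dots,y_m]$ is graded by total degree, so $\deg f=2$. Since $H^1(\mathbb P^{2m-1},\mathscr O(c))=0$ for all $c$, we have $H^0(Q,\mathscr O_Q(c))=(S/f)_c$. Put $L=\mathscr O_Q(-(m-2))$ and $L'=\mathscr O_Q(-m)$.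

**Step 1: $L$ and $L'$ are summands of $F^s_*\mathscr O_Q$ if $q=p^s\ge4$.** This is the analogue of Lemma 1. Let $a\ge0$ with $aq\le(2m-2)(q-1)$. There is a monomial $h$ of degree $aq$ in the $2m-2$ variables $x_1,\dots,x_{m-1},y_1,\dots,y_{m-1}$ with exponents $\le q-1$. Put $\mu=h(x_my_m)^{q-1}$, let $\tau$ be the $\mu$-component over $q$-th powers, and $\theta(s)=\tau(f^{q-1}s)$. As before, $\theta(g^qs)=g\theta(s)$ and $\theta(fs)=f\tau(s)$, so $\theta$ descends to $S/f$. It sends degree $\delta$ to $(\delta+2(q-1)-\deg\mu)/q=\delta/q-a$. Finally $\theta(h)$ is the $q$-th root of the coefficient of $(x_my_m)^{q-1}$ in $f^{q-1}$, which is $1$. Localizing at a variable $g$ by $\pi(s/g^{qN})=\theta(s)/g^N$, the verification in Step 4 of Lemma 1 gives an $\mathscr O_Q$-linear map $\pi:F^s_*\mathscr O_Q\to\mathscr O_Q(-a)$ that splits $\iota(v)=hv^q$. For $a=m$ the condition $mq\le(2m-2)(q-1)$ reads $(m-2)q\ge2m-2$, i.e. $q\ge2+\frac2{m-2}$. It holds for $q\ge4$ because $m\ge3$. It then also holds for $a=m-2$.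

**Step 2: extensions that stay nonsplit.** This is the analogue of Lemma 2. Let $2Q$ be defined by $f^2$. For $k\ge1$ and $Q'=p^k$, apply $F^k_*$ on $\mathbb P^{2m-1}$ to
$$0\to\mathscr O_Q(-m)\xrightarrow{\ f\ }\mathscr O_{2Q}(-m+2)\to\mathscr O_Q(-m+2)\to0 .$$
The middle term is killed by the ideal of $Q$, so we get extensions $e_k$ of $F^k_*L$ by $F^k_*L'$ over $\mathscr O_Q$, with $F_*e_k=e_{k+1}$. A retraction would give additive maps
$$\rho:H^0(2Q,\mathscr O(Q'c-m+2))\to H^0(Q,\mathscr O(Q'c-m))\qquad(c\in\mathbb Z)$$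
with $\rho(f\bar s)=\bar s$ and $\rho(g^{Q'}s)=g^{Q'}\rho(s)$. Take
$$u=x_1^{Q'-1}\cdots x_m^{Q'-1},\quad \deg u=Q'm-m,\qquad v_j=y_ju/x_j^{Q'-1},\quad\deg v_j=Q'(m-1)-(m-2).$$
Then $fu=\sum_jx_j^{Q'}v_j$. The map $\rho$ is defined on $fu$ (with $c=m$) and on $v_j$ (with $c=m-1$). Applying $\rho$ and lifting to $S$ gives $u\in(x_1^{Q'},\dots,x_m^{Q'})+fS$. But $u$ is divisible by no $x_j^{Q'}$ and by no $x_jy_j$, so the coefficient of $u$ is $0$ in every element of the right-hand side, a contradiction. So $e_k\ne0$ for all $k\ge1$.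

**Step 3: assembly.** Here the classes are put into the limit (4). With $p^s\ge4$, $G=F^s_*\mathscr O_Q$ and the split maps $\iota,\pi$ for $L$ and $\iota',\pi'$ for $L'$ from Step 1, put $\varepsilon_k=F^k_*(\iota')\circ e_k\circ F^k_*(\pi)\in H^1(Q,\mathscr D_{s+k})$. These are compatible since $F_*e_k=e_{k+1}$, and nonzero since $F^k_*(\pi')\circ\varepsilon_k\circ F^k_*(\iota)=e_k\neq0$. So $H^1(Q,\mathscr D_Q)\ne0$.

**Proof of Theorem B.2.** The three steps give $H^1(Q,\mathscr D_Q)\neq 0$ for every smooth quadric $Q$ of even dimension $\ge4$. By the Plücker equation $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$, $\mathrm{Gr}(2,4)$ is the smooth quadric with $m=3$; $p=2$ is included. $\blacksquare$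

## 11. Pulling $\mathscr D_W$ back along fibrations; flag varieties

**Lemma 3.** Let $g:Z\to W$ be a morphism of smooth projective varieties with $Rg_*\mathscr O_Z=\mathscr O_W$ and $H^1(W,\mathscr D_W)\ne0$. Then $Z$ is not $D$-affine.

**Step 1: $g^*\mathscr D_W$ is a $D$-module on $Z$.** This provides the candidate for a bad $D$-module. Left $\mathscr D$-modules on smooth varieties are the same as stratified sheaves, and these pull back (Grothendieck, Berthelot). Here is a direct check in our setting. Pull back with respect to the left $\mathscr O_W$-structure, and write $\mathscr D_{W,r}$, $\mathscr D_{Z,r}$ for the sheaves of Section 4, $q=p^r$. The map $a\otimes P\mapsto a\cdot(g^\sharp\circ P)$ is an isomorphism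
$$g^*\mathscr D_{W,r}\ \simeq\ \mathcal Hom_{g^{-1}\mathscr O_W^q}(g^{-1}\mathscr O_W,\mathscr O_Z).\tag{9}$$
Indeed, locally $\mathscr O_W$ has a finite basis over $\mathscr O_W^q$, say with $t$ elements; evaluating on it identifies $\mathscr D_{W,r}$ with $\mathscr O_W^t$ and both sides of (9) with $\mathscr O_Z^t$. Since $g^\sharp$ sends $q$-th powers to $q$-th powers, the ring $\mathscr D_{Z,r}=\mathcal End_{\mathscr O_Z^q}(\mathscr O_Z)$ acts on the right-hand side of (9) by composition on the left. These actions are compatible with the inclusions as $r$ grows. So $g^*\mathscr D_W=\bigcup_rg^*\mathscr D_{W,r}$ is a left module over $\bigcup_r\mathscr D_{Z,r}=\mathscr D_Z$, quasi-coherent over $\mathscr O_Z$.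

**Step 2: compute its $H^1$.** The purpose is to see that the class on $W$ survives on $Z$. By the local description above, $\mathscr D_{W,r}$ is a locally free left $\mathscr O_W$-module of finite rank. The projection formula gives $R^jg_*(g^*\mathscr D_{W,r})=\mathscr D_{W,r}\otimes R^jg_*\mathscr O_Z$, which is $\mathscr D_{W,r}$ for $j=0$ and $0$ for $j>0$. So $H^1(Z,g^*\mathscr D_{W,r})=H^1(W,\mathscr D_{W,r})$, naturally in $r$. In the colimit, $H^1(Z,g^*\mathscr D_W)=H^1(W,\mathscr D_W)\ne0$. $\square$

**Lemma 4.** The forgetful maps between varieties of partial flags in $K^N$ satisfy $Rg_*\mathscr O_Z=\mathscr O_W$.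

To see this, trivialize the tautological bundles locally on $W$. Then $g$ becomes a projection $U\times\Phi\to U$ with $\Phi$ a product of flag varieties, namely flags in the successive quotients. By Kempf, $H^0(\Phi,\mathscr O)=K$ and $H^{>0}(\Phi,\mathscr O)=0$. For affine $U$, flat base change gives $H^j(U\times\Phi,\mathscr O)=\mathscr O(U)\otimes_K H^j(\Phi,\mathscr O)$, so $g_*\mathscr O_Z=\mathscr O_W$ and $R^jg_*\mathscr O_Z=0$ for $j>0$. $\square$

**Proof of Theorem B.3.** Let $N\ge4$, $d_1=1$, $d_r=N-1$. Remembering only $V_1\subset V_{N-1}$ is a forgetful map to $X_{N-1}$, where $H^1(\mathscr D)\ne0$ by Theorem A since $N-1\ge3$. Lemmas 3 and 4 apply. The full flag variety $\mathrm{SL}_N/B$ is the case $(d_1,\dots,d_r)=(1,2,\dots,N-1)$. $\blacksquare$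

**Proof of Theorem B.4.** The varieties $\mathrm{SL}_4/P$ are the flag varieties whose set of dimensions is a subset of $\{1,2,3\}$.

- $\varnothing$: the point, trivially $D$-affine.
- $\{1\}$ and $\{3\}$: $\mathbb P^3$ and $(\mathbb P^3)^*$, $D$-affine by Haastert.
- $\{2\}$: $\mathrm{Gr}(2,4)$, not $D$-affine by Theorem B.2.
- $\{1,3\}$: $X_3=\mathbb P(T_{\mathbb P^3})$, not $D$-affine by Theorem A.
- $\{1,2\}$, $\{2,3\}$, $\{1,2,3\}$: these map to $\mathrm{Gr}(2,4)$ by forgetting all but $V_2$. Since $H^1(\mathrm{Gr}(2,4),\mathscr D)\ne0$ by Theorem B.2, Lemmas 3 and 4 show that they are not $D$-affine. $\blacksquare$
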